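\title{Two random walks on the trace of a transient simple random walk\\ collide infinitely often}

\begin{abstract}
Let $\mathcal G$ be the trace of simple random walk on $\mathbb Z^d$, $d\ge 3$, that is, the random graph formed by the vertices and edges that the walk visits. We prove that for almost every realization of $\mathcal G$, two independent simple random walks on $\mathcal G$ started from vertices of the same parity collide infinitely often. For $d=3$ this answers a question from \cite{CSW} affirmatively. The proof exhibits finite sets $B\ni 0$ in which the effective resistance from $0$ to the complement is large and comparable to the largest such resistance from a vertex of $B$. These sets are found without knowing the growth rate of the resistance along the walk: a crude polynomial lower bound, an exponential tail bound from subadditivity, and an avoidance estimate suffice.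
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $S=(S_n)_{n\ge0}$ be a simple random walk (SRW) on $\mathbb Z^d$ started at $0$, with law $P$. Its \emph{trace} $\mathcal G$ is the random graph with vertex set $V(\mathcal G)=\{S_n:n\ge0\}$ and edge set $\{\{S_n,S_{n+1}\}:n\ge0\}$. Given $\mathcal G$, let $X^1$ and $X^2$ be independent discrete-time SRWs on $\mathcal G$ started at $x$ and $y$; their joint (quenched) law is $P^{\mathcal G}_{x,y}$. A \emph{collision} is a time $n\ge0$ with $X^1_n=X^2_n$. The graph $\mathcal G$ has the \emph{infinite} (\emph{double}) \emph{collision property} if there are infinitely many collisions $P^{\mathcal G}_{0,0}$-almost surely; it has this property \emph{from} $(x,y)$ if the same holds $P^{\mathcal G}_{x,y}$-almost surely. Call a vertex of $\mathbb Z^d$ even or odd according to the parity of the sum of its coordinates. Each step changes the parity, so two walks can collide only if they start from vertices of the same parity.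

The question whether the trace has this property in dimension three comes from Croydon, Shiraishi and Watanabe \cite{CSW}. A first-moment computation suggests an answer. On an infinite connected graph with degrees at most $\Delta$, let $p_n$ be the transition probabilities of SRW. The expected number of collisions of two walks from $0$ is $\sum_n\sum_z p_n(0,z)^2$, and since $\deg(0)p_n(0,z)=\deg(z)p_n(z,0)$, this lies between $\Delta^{-1}$ and $\Delta$ times $\sum_n p_{2n}(0,0)$. So the mean is finite on a transient graph, and there collisions stop. The trace of SRW in dimension $d\ge3$ is, however, a.s.\ a recurrent graph (we shall see this on the way, in Remark~\ref{rem:rec}), so the mean is infinite, and one guesses that collisions go on forever.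

An infinite mean alone does not prove this. It could come from unlikely meetings in a part of the graph where two walks that have met stay together for a long time. Effective resistance measures this danger: if $B$ is a finite set and $R_B(v)$ is the resistance between $v$ and the complement of $B$, two walks that meet at $v\in B$ then have on average at most $\Delta R_B(v)$ collisions before one of them leaves $B$. The danger is thus a set $B$ containing vertices $v$ with $R_B(v)$ much larger than $R_B(0)$. For three walks recurrence is certainly not enough, by the following known fact: for $d=3$ and $P$-a.e.\ $S$,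
\begin{equation}\label{eq:known}
\text{three independent SRWs on }\mathcal G\text{ from }0\text{ collide simultaneously only finitely often, a.s.}
\end{equation}
We use \eqref{eq:known} without proof, and only in Theorem~\ref{thm:comp}(d).

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $\mathcal G$ be the trace of SRW $S$ on $\mathbb Z^d$ from $0$. There is $c=c(d)>0$ such that for $P$-a.e.\ $S$ and all $x,y\in V(\mathcal G)$ of the same parity (in particular for $x=y=0$):
\begin{enumerate}
\item[(1)] two independent SRWs on $\mathcal G$ from $x$ and $y$ collide infinitely often, $P^{\mathcal G}_{x,y}$-a.s.;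
\item[(2)] for infinitely many $k$ there is a finite set $B\subset\{S_0,\dots,S_{2^{k+1}}\}$ such that, with $P^{\mathcal G}_{x,y}$-probability at least $c$, the walks collide at least $c\,2^{k/6}$ times before either leaves $B$.
\end{enumerate}
\end{theorem}

In particular, for $P$-a.e.\ realization the trace of three-dimensional SRW has the infinite double collision property. We also prove the following complements.

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(a)] For every $d\ge1$ the trace of SRW on $\mathbb Z^d$ a.s.\ has the infinite double collision property, from every pair of starting points of the same parity.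
\item[(b)] Let $d\ge3$. For a.e.\ $S$ and all $x,y\in V(\mathcal G)$, of any parity, two independent continuous-time walks on $\mathcal G$ from $x$ and $y$ with i.i.d.\ rate-$1$ exponential holding times a.s.\ spend infinite total time together.
\item[(c)] Let $d\ge3$. The trace $\bar{\mathcal G}$ of a two-sided SRW $(S_n)_{n\in\mathbb Z}$ with $S_0=0$ is a.s.\ recurrent, and it a.s.\ has the infinite double collision property from every pair of starting points of the same parity.
\item[(d)] Let $d=3$. For $P$-a.e.\ $S$, $k$ independent discrete-time SRWs on $\mathcal G$ from $0$ collide simultaneously infinitely often a.s.\ if $k=2$, and only finitely often a.s.\ if $k\ge3$.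
\end{enumerate}
\end{theorem}

\subsection{The idea on a self-avoiding stretch}\label{sec:toy}

Our tool is a second-moment criterion (Lemma~\ref{lem:crit}): two walks on $\mathcal G$ collide infinitely often if there are finite sets $B_k\ni0$ for which $R_{B_k}(0)\to\infty$ and $\max_{v\in B_k}R_{B_k}(v)\le K'R_{B_k}(0)$, with $K'$ independent of $k$. Here is how such sets arise in the simplest situation.

Write $S[a,b]=\{S_a,\dots,S_b\}$ and $S[a,\infty)=\{S_a,S_{a+1},\dots\}$, and similarly for other walks. Suppose that $S_0,\dots,S_N$ are distinct, so that the part of the trace drawn by time $N$ is a path with $N$ edges. Let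
\[
B=S[0,N]\setminus S[N,\infty),
\]
the vertices of the past that the future never visits. Its complement in $V(\mathcal G)$ is exactly $S[N,\infty)$. Every $S_i\in B$ is joined to $S_N\notin B$ by a path with $N-i$ edges, so $R_B(S_i)\le N-i\le N$. For the lower bound let $w$ be the least index $i\le N$ with $S_i\in S[N,\infty)$, and suppose $w\ge1$. An edge traversed after time $N$ has both endpoints outside $B$. Hence the edges of $\mathcal G$ touching $S_0,\dots,S_{w-1}$ are edges of the path, and $R_B(S_0)=w$ exactly. If the future avoids the first half of the path, then $w\ge N/2$ and the criterion holds for this set with $K'=2$. If on the other hand the future meets the path only in $S_1$ and $S_N$, then $R_B(S_0)=1$, while $R_B(S_i)=(i-1)(N-i)/(N-1)$ for $1\le i\le N$, about $N/4$ in the middle: this set is useless.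

So we look for a time $t$ such that the future $S[t,\infty)$ avoids $S[0,t]$ except for a recent part which carries only a fraction of the resistance. On the real trace four things change.
\begin{itemize}
\item The path is tangled, and the elapsed time is replaced by the resistance $\rho(s,t)$ between $S_s$ and $S_t$ in the graph drawn during $[s,t]$. We need a deterministic time $t$ for which, with probability bounded below, $\rho(0,t)$ is comparable to $\max_{s\le t}\rho(s,t)$ and at least four times $\rho(s,t)$ for recent $s$. We know neither the growth rate of $\rho(0,t)$ nor that it is regular. Sections~\ref{sec:tails}--\ref{sec:scales} deal with this.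
\item The future must avoid the distant past with conditional probability bounded below, for all pasts outside a set of small probability. This is Section~\ref{sec:avoid}.
\item There need be no single vertex $S_w$ through which all current must flow. We bound $R_B(0)$ from below by truncating the potential of the current from $S_0$ to $S_t$ (Section~\ref{sec:sets}).
\item All this happens only with positive probability at each scale. To get probability one we repeat the argument after an arbitrary initial segment $S[0,r]$ and use L\'evy's $0$--$1$ law.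
\end{itemize}

\paragraph{Conventions.} From here on $d\ge3$, except in the proof of Theorem~\ref{thm:comp}(a). All edges have unit conductance; $\Delta=2d$ bounds all degrees. $C,c$ are positive constants depending only on $d$ that may change from line to line; numbered constants are fixed. $d_H$ is graph distance in $H$ and $|\cdot|$ the Euclidean norm. $G(x)=\sum_nP(S_n=x)$ is the Green's function of SRW on $\mathbb Z^d$. It is positive and superharmonic, and $G(x)\sim \kappa_d|x|^{2-d}$ as $|x|\to\infty$, for a constant $\kappa_d>0$.

\section{Resistance and a criterion for collisions}\label{sec:crit}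

\subsection{Facts about resistance}

Let $H$ be a finite connected graph, possibly with multiple edges. The energy of $f:V(H)\to\mathbb R$ is $\mathcal E_H(f)=\sum(f(u)-f(v))^2$, summed over the edges $\{u,v\}$ with multiplicity. For disjoint nonempty $A,A'\subset V(H)$ the effective resistance $R^H(A,A')$ is given by the Dirichlet principle
\begin{equation}\label{eq:dirichlet}
\frac1{R^H(A,A')}=\min\{\mathcal E_H(f): f=1\text{ on }A,\ f=0\text{ on }A'\};
\end{equation}
we write $R^H(x,y)$ for singletons and put $R^H(x,x)=0$. We use the following standard facts, in which $\tau_y$ and $\tau_{A'}$ denote the first times $n\ge0$ at which SRW on $H$ is at $y$ or in $A'$.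
\begin{itemize}
\item \emph{Rayleigh monotonicity.} Passing to a larger graph, or identifying (shorting) vertices, does not increase resistances.
\item \emph{Triangle inequality.} $R^H(x,z)\le R^H(x,y)+R^H(y,z)$; since adjacent vertices have resistance at most $1$, $R^H\le d_H$.
\item \emph{Potentials.} For $A=\{x\}$ the minimizer in \eqref{eq:dirichlet} is $v\mapsto P_v(\tau_x<\tau_{A'})$. Multiplying it by $R^H(x,A')$ gives the potential, vanishing on $A'$, of the unit current from $x$ to $A'$; its energy is $R^H(x,A')$.
\item \emph{Killed walk.} Let $g(x,y)$ be the expected number of visits to $y$ before $\tau_{A'}$ by the walk from $x$. For $x,y\notin A'$ we have $\deg(x)g(x,y)=\deg(y)g(y,x)$, $g(x,y)=P_x(\tau_y<\tau_{A'})\,g(y,y)$ and $g(x,x)=\deg(x)R^H(x,A')$.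
\end{itemize}

Now let $\mathcal G$ be an infinite connected graph with finite degrees, $B\subset V(\mathcal G)$ finite, and $B^c=V(\mathcal G)\setminus B$. For $x\in B$ let $R_B(x)$ be the resistance between $x$ and $B^c$ in the finite graph obtained by shorting $B^c$ to one vertex and dropping loops; put $R_B(x)=0$ for $x\notin B$. The walk on $\mathcal G$ up to its exit from $B$ is the walk on this finite graph, so the facts above apply. We write $p^B_n$ for the kernel of the walk killed on leaving $B$ and $g_B=\sum_np_n^B$; thus $\deg(x)p^B_n(x,y)=\deg(y)p^B_n(y,x)$. If $H$ is a finite connected subgraph of $\mathcal G$ containing $x$ and $y$, then Rayleigh monotonicity and the triangle inequality in the shorted graph give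
\begin{equation}\label{eq:RB}
R_B(x)\le R^H(x,y)+R_B(y),\qquad\text{in particular}\qquad R_B(x)\le d_{\mathcal G}(x,y)+R_B(y).
\end{equation}

The next lemma localizes a potential: it is small near the sink and nearly maximal near the source, where ``near'' refers to resistance.

\begin{lemma}\label{lem:pot}
Let $H$ be a finite connected graph, $o\ne z$ vertices, $\rho=R^H(o,z)$, and $h$ the potential of the unit current from $o$ to $z$ with $h(z)=0$. Then $h(o)=\rho$, $\mathcal E_H(h)=\rho$, and for every vertex $y$
\[
\rho-R^H(y,o)\le h(y)\le R^H(y,z).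
\]
\end{lemma}

\begin{proof}
The first two statements are the fact on potentials. Let $g_z$ be the Green's function of the walk killed at $z$. The function $y\mapsto g_z(y,o)/\deg(o)$, extended by $0$ at $z$, is harmonic off $\{o,z\}$ and equals $R^H(o,z)$ at $o$, so it is $h$. For $y\ne z$ we get
\[
h(y)=\frac{g_z(y,o)}{\deg(o)}=\frac{g_z(o,y)}{\deg(y)}=P_o(\tau_y<\tau_z)\frac{g_z(y,y)}{\deg(y)}=P_o(\tau_y<\tau_z)R^H(y,z)\le R^H(y,z),
\]
and $h(z)=0$. Exchanging the roles of $o$ and $z$ replaces $h$ by $\rho-h$, whence $\rho-h(y)\le R^H(y,o)$.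
\end{proof}

\subsection{The criterion}

The following is a variant of a criterion due to Barlow, Peres and Sousi. The Paley--Zygmund inequality gives many collisions with probability bounded below provided the mean number is comparable to the largest mean number after a collision; in terms of resistance this is hypothesis \eqref{eq:comparable}. That $R_{B_k}(0)\to\infty$ is used to make the number of collisions unbounded, and also to replace the root $0$ by arbitrary starting points.

\begin{lemma}\label{lem:crit}
Let $\mathcal G$ be an infinite connected subgraph of $\mathbb Z^d$ containing $0$, and let $K'<\infty$. Let $B_k\ni0$ be finite subsets of $V(\mathcal G)$ with $R_{B_k}(0)\to\infty$ and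
\begin{equation}\label{eq:comparable}
\max_{v\in B_k}R_{B_k}(v)\le K'R_{B_k}(0)\qquad\text{for all }k.
\end{equation}
Then for all $x,y\in V(\mathcal G)$ of the same parity and all $k\ge k_0(x,y)$, with $P^{\mathcal G}_{x,y}$-probability at least $c_2:=1/(32\Delta K')$ there are at least $R_{B_k}(0)/8$ collisions before either walk leaves $B_k$. Moreover, $P^{\mathcal G}_{x,y}$-a.s.\ there are infinitely many collisions.
\end{lemma}

\begin{proof}
Write $B=B_k$, and let $Z$ be the number of $n\ge0$ such that $X^1_n=X^2_n$ and neither walk has left $B$ by time $n$.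

\emph{First moments.} Let $x,y\in B$ have the same parity. By reversibility, $p^B_n(y,z)=p^B_n(z,y)\deg(z)/\deg(y)$, so
\begin{equation}\label{eq:first}
E_{x,y}Z=\sum_n\sum_zp^B_n(x,z)p^B_n(y,z)=\sum_n\sum_zp^B_n(x,z)p^B_n(z,y)\frac{\deg(z)}{\deg(y)} .
\end{equation}
Since $\deg(z)\ge1$, this is at least $\deg(y)^{-1}\sum_np^B_{2n}(x,y)$. As $x$ and $y$ have the same parity, $p^B_m(x,y)=0$ for odd $m$, so
\[
E_{x,y}Z\ge\frac{g_B(x,y)}{\deg(y)}=P_x(\tau_y<\tau_{B^c})\,R_B(y).
\]
For $v\in B$, taking $x=y=v$ in \eqref{eq:first} and using $\deg(z)\le\Delta$,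
\[
E_{v,v}Z\le\frac{\Delta}{\deg(v)}g_B(v,v)=\Delta R_B(v)\le\Delta K'R_B(0).
\]

\emph{Arbitrary starting points.} Fix $x,y\in V(\mathcal G)$ of the same parity. By \eqref{eq:RB}, $R_B(y)\ge R_B(0)-d_{\mathcal G}(0,y)\ge\frac12R_B(0)>0$ for large $k$, and likewise for $x$; in particular $x,y\in B$. The function $\psi(z)=P_z(\tau_y<\tau_{B^c})$, which vanishes on $B^c$, has energy $1/R_B(y)$. By Cauchy--Schwarz along a shortest path from $x$ to $y$,
\[
|\psi(y)-\psi(x)|^2\le\frac{d_{\mathcal G}(x,y)}{R_B(y)}\longrightarrow0\qquad(k\to\infty).
\]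
As $\psi(y)=1$, we have $\psi(x)\ge\frac12$ for large $k$, and therefore $E_{x,y}Z\ge\frac12\cdot\frac12R_B(0)=\frac14R_B(0)$.

\emph{Second moment.} Write $Z=\sum_n1_{C_n}$, where $C_n$ is the event that time $n$ is counted. Then $Z^2\le2\sum_m1_{C_m}\sum_{n\ge m}1_{C_n}$. On $C_m$ both walks are at the same vertex of $B$ at time $m$, so by the Markov property
\[
E_{x,y}Z^2\le2\,E_{x,y}Z\cdot\max_{v\in B}E_{v,v}Z\le2\Delta K'R_B(0)\,E_{x,y}Z.
\]
By the Paley--Zygmund inequality,
\[
P_{x,y}\big(Z\ge\tfrac18R_B(0)\big)\ge P_{x,y}\big(Z\ge\tfrac12E_{x,y}Z\big)\ge\frac{(E_{x,y}Z)^2}{4E_{x,y}Z^2}\ge\frac{R_B(0)/4}{8\Delta K'R_B(0)}=c_2 .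
\]

\emph{Probability one.} Let $I$ be the event of infinitely many collisions. Since $R_{B_k}(0)\to\infty$, for every $N$ there are at least $N$ collisions with probability at least $c_2$; letting $N\to\infty$, $P_{x,y}(I)\ge c_2$, for \emph{all} $x,y$ of the same parity. The two walks have the same parity at all times, so by L\'evy's $0$--$1$ law and the Markov property
\[
1_I=\lim_nP_{x,y}\big(I\mid X^1_j,X^2_j,\ j\le n\big)=\lim_nP_{X^1_n,X^2_n}(I)\ge c_2\quad\text{a.s.}
\]
Hence $P_{x,y}(I)=1$.
\end{proof}

\section{Resistance along the walk: exponential tails}\label{sec:tails}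

From now on $\mathcal G$ is the trace of $S$. For $s\le t$ let $\mathcal G[s,t]$ be the graph of the vertices and edges visited by $S$ during $[s,t]$, and put
\[
\rho(s,t)=R^{\mathcal G[s,t]}(S_s,S_t).
\]
Since $\mathcal G[s,t]$ and $\mathcal G[t,u]$ are subgraphs of $\mathcal G[s,u]$, Rayleigh monotonicity and the triangle inequality give, for $s\le t\le u$,
\begin{equation}\label{eq:sub}
\rho(s,u)\le\rho(s,t)+\rho(t,u),\qquad\rho(s,s)=0,\qquad\rho(s,s+1)=1.
\end{equation}
The variable $\rho(s,t)$ depends only on the increments of $S$ during $[s,t]$. Resistance is symmetric, and $\hat S_j=S_{t-j}-S_t$ is an SRW up to time $t$ which draws a translate of $\mathcal G[t-j,t]$ during $[0,j]$. So for fixed $t$ there is the reversal identity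
\begin{equation}\label{eq:rev}
\big(\rho(t-j,t)\big)_{0\le j\le t}\ \overset{d}{=}\ \big(\rho(0,j)\big)_{0\le j\le t}.
\end{equation}

Put $M(n)=\max_{0\le t\le n}\rho(0,t)$, and let $m(n)$ be the least integer $a\ge1$ with $P(M(n)\ge a)\le\frac12$; it exists since $M(n)\le n$. Then
\begin{equation}\label{eq:median}
P\big(M(n)\ge m(n)-1\big)\ge\tfrac12,
\end{equation}
by minimality if $m(n)\ge2$ and trivially if $m(n)=1$. Both $M$ and $m$ are nondecreasing. The number $m(n)$ is our unit of resistance at time scale $n$, and by subadditivity $M(n)$ exceeds it by a large factor only with exponentially small probability.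

\begin{lemma}\label{lem:tail}
For all $n\ge0$ and $\lambda\ge0$, $P(M(n)\ge\lambda m(n))\le2^{1-\lambda/2}$. Moreover $EM(n)\le4m(n)$.
\end{lemma}

\begin{proof}
Let $a,b\ge0$ and $T=\min\{t:\rho(0,t)\ge a\}$, a stopping time with $\{T\le n\}=\{M(n)\ge a\}$. On $\{T<\infty\}$, \eqref{eq:sub} gives $\rho(0,T)<a+1$: if $T\ge1$ then $\rho(0,T)\le\rho(0,T-1)+1<a+1$, and if $T=0$ then $\rho(0,T)=0$. If $M(n)\ge a+b+1$, there is $u\le n$ with $\rho(0,u)\ge a+b+1$; then $T\le u$ and $\rho(T,u)\ge\rho(0,u)-\rho(0,T)>b$. Since $u-T\le n$, the strong Markov property yields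
\[
P(M(n)\ge a+b+1)\le P(M(n)\ge a)\,P(M(n)\ge b).
\]
Let $m=m(n)$. Taking $a=jm+j-1$ and $b=m$, we get $P(M(n)\ge jm+j-1)\le2^{-j}$ for $j\ge1$ by induction. Since $jm+j-1\le2jm$, we conclude $P(M(n)\ge2jm)\le2^{-j}$ for all $j\ge0$, and with $j=\lfloor\lambda/2\rfloor$
\[
P(M(n)\ge\lambda m)\le2^{-\lfloor\lambda/2\rfloor}\le2^{1-\lambda/2}.
\]
Integrating the first bound over $\lambda\ge0$, $EM(n)\le m\cdot2\sum_{j\ge0}2^{-j}=4m$.
\end{proof}

\section{Polynomial growth from cut edges}\label{sec:growth}

We need $m(n)$ to grow at least like a power of $n$. A lower bound for $\rho(0,n)$ comes from cut edges: if $S[0,k]$ and $S[k+1,n]$ are disjoint, the whole unit current from $S_0$ to $S_n$ passes through $\{S_k,S_{k+1}\}$, which contributes $1$ to $\rho(0,n)$. So we bound from below the probability that two independent walks do not meet. Let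
\[
q_n=P\big(Y[1,n]\cap V[0,n]=\emptyset\big),\qquad Y,V\text{ independent SRWs on }\mathbb Z^d\text{ from }0.
\]
For infinitely many collisions any bound $q_n\ge cn^{-\gamma}$ with $\gamma<1$ would do.

\begin{lemma}\label{lem:growth}
For $n\ge1$, $q_n\ge c\,n^{-5/6}$ and $m(n)\ge c\,n^{1/6}$.
\end{lemma}

\begin{proof}
Let $W,Y$ be independent SRWs from $0$. Given $W$, the transient walk $Y$ visits the finite set $W[0,n]\ni0$ a last time. Decomposing according to the time and place of this visit and summing over the time,
\[
1=\sum_{z\in W[0,n]}G(z)\,P_z\big(Y[1,\infty)\cap W[0,n]=\emptyset\big).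
\]
Each $z\in W[0,n]$ is $W_i$ for some $i\le n$. Bounding the sum over sites by the sum over indices and taking expectations,
\begin{equation}\label{eq:last}
1\le\sum_{i=0}^nE\big[G(W_i)1_{A_i}\big],\qquad A_i=\big\{(W_i+Y[1,\infty))\cap W[0,n]=\emptyset\big\}.
\end{equation}
Seen from $W_i$, the path $W$ has an arm of length at least $\lfloor n/2\rfloor$: let $V_j=W_{i+j}-W_i$ for $0\le j\le n-i$ if $i\le n/2$, and $V_j=W_{i-j}-W_i$ for $0\le j\le i$ if $i>n/2$. In both cases $V$ is an SRW of length at least $\lfloor n/2\rfloor$, independent of $Y$, and $A_i$ implies $Y[1,\lfloor n/2\rfloor]\cap V[0,\lfloor n/2\rfloor]=\emptyset$. So $P(A_i)\le q_{\lfloor n/2\rfloor}$.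

We separate $G(W_i)$ from $1_{A_i}$ by H\"older's inequality with exponents $\frac52$ and $\frac53$. Since $d\ge3$, $G(x)\le C(1+|x|)^{-1}$; moreover $P(W_i=x)\le C(1+i)^{-d/2}$. Splitting at $|x|=\sqrt i$ and using $\frac52<d$,
\[
E\,G(W_i)^{5/2}\le C(1+i)^{-5/4}+C(1+i)^{-d/2}\sum_{|x|\le\sqrt i}(1+|x|)^{-5/2}\le C(1+i)^{-5/4},
\]
because the last sum is at most $C(1+\sqrt i)^{d-5/2}$. Thus \eqref{eq:last} gives, for $n\ge1$,
\[
1\le C\sum_{i=0}^n(1+i)^{-1/2}\,q_{\lfloor n/2\rfloor}^{3/5}\le Cn^{1/2}q_{\lfloor n/2\rfloor}^{3/5},
\]
that is, $q_{\lfloor n/2\rfloor}\ge cn^{-5/6}$. Replacing $n$ by $2n$ gives the first claim.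

For $0\le k<n$ suppose that $S[0,k]\cap S[k+1,n]=\emptyset$. Every other edge of $\mathcal G[0,n]$ lies within $S[0,k]$ or within $S[k+1,n]$, so $\{S_k,S_{k+1}\}$ is a bridge separating $S_0$ from $S_n$; it carries the full unit current. Different such $k$ give different bridges, because $\{S_k,S_{k+1}\}$ is not traversed at any other step. As $\rho(0,n)$ is the energy of the unit current, it is at least the number of such $k$. With $V_j=S_{k-j}-S_k$ and $Y_j=S_{k+j}-S_k$ the event for a given $k$ reads $Y[1,n-k]\cap V[0,k]=\emptyset$, which has probability at least $q_n$. With Lemma~\ref{lem:tail},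
\[
4m(n)\ge EM(n)\ge E\rho(0,n)\ge nq_n\ge cn^{1/6}.\qedhere
\]
\end{proof}

\begin{remark}
In the proof, H\"older exponents $p$ and $p/(p-1)$ with $1<p<3$ would give $q_n\ge cn^{-p/(2(p-1))}$, and this exponent exceeds $-1$ exactly if $p>2$. Cauchy--Schwarz ($p=2$) just fails. The value $p=\frac52$ is a convenient choice in $(2,3)$.
\end{remark}

\section{A good endpoint at record scales}\label{sec:scales}

Write $m_k=m(2^k)$. We want a time $t\le2^k$ with $\rho(0,t)$ of order $m_k$ while $\rho(s,t)$ is much smaller for $s$ slightly below $t$. For this we want $m_{k-j}$ to be much smaller than $m_k$ for some fixed $j$. The bound of Lemma~\ref{lem:growth} does not exclude long ranges of $k$ in which $m_k$ hardly changes, so we use only scales at which a normalized version of $m_k$ sets a record. Let $\beta=\frac1{12}$, and call $k$ a \emph{record scale} if $2^{-\beta j}m_j\le2^{-\beta k}m_k$ for all $0\le j\le k$. By Lemma~\ref{lem:growth}, $2^{-\beta k}m_k\ge c2^{k/12}\to\infty$. Hence there are infinitely many record scales: for every $k'$, the first $k$ with $2^{-\beta k}m_k>\max_{j\le k'}2^{-\beta j}m_j$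 is one, and $k>k'$. At a record scale $m_k\ge2^{\beta j}m_{k-j}$, so Lemma~\ref{lem:tail} yields
\begin{equation}\label{eq:record}
P\big(M(2^{k-j})\ge\lambda m_k\big)\le2^{1-\lambda2^{\beta j}/2},\qquad0\le j\le k,\ \lambda\ge0.
\end{equation}

\begin{lemma}\label{lem:time}
There are integers $0\le J<J_1$ and numbers $p_0\in(0,1)$, $K\ge1$, depending only on $d$, such that for every sufficiently large record scale $k$ there is a deterministic $t_k\in\{i2^{k-J}:1\le i\le2^J\}$ for which, with $\ell_k=2^{k-J_1}$,
\begin{enumerate}
\item[(a)] $P\big(\rho(0,t_k)\ge\frac12m_k\big)\ge p_0$;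
\item[(b)] $P\big(\rho(s,t_k)>Km_k\text{ for some }0\le s\le t_k\big)\le\frac18p_0$;
\item[(c)] $P\big(\rho(s,t_k)>\frac18m_k\text{ for some }t_k-\ell_k\le s\le t_k\big)\le\frac18p_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:median}, with probability at least $\frac12$ there is a time $t^*\le2^k$ with $\rho(0,t^*)\ge m_k-1$, but $t^*$ is random. We move it to a grid of bounded size. Choose $J$ with $2^J\cdot2^{1-2^{\beta J}/8}\le\frac18$, and let $k\ge J$. By \eqref{eq:record} with $j=J$, $\lambda=\frac14$ and a union bound over the $2^J$ blocks, with probability at least $\frac78$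
\[
\rho\big(i2^{k-J},\,i2^{k-J}+u\big)<\tfrac14m_k\qquad\text{for all }0\le i<2^J,\ 0\le u\le2^{k-J}.
\]
So with probability at least $\frac12-\frac18=\frac38$ this holds and $t^*$ exists. Let $s$ be the largest multiple of $2^{k-J}$ with $s\le t^*$. Then $\rho(s,t^*)<\frac14m_k$ (if $s=2^k$ then $t^*=s$), and by \eqref{eq:sub}
\[
\rho(0,s)\ge\rho(0,t^*)-\rho(s,t^*)\ge\tfrac34m_k-1\ge\tfrac12m_k>0
\]
once $m_k\ge4$; in particular $s\ne0$. There are $2^J$ possible values of $s$. By the pigeonhole principle one of them, which we call $t_k$, satisfies (a) with $p_0=\frac38\,2^{-J}$.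

(b), (c) By the reversal identity \eqref{eq:rev}, $\max_{t_k-\ell\le s\le t_k}\rho(s,t_k)$ has the law of $M(\ell)$ for each $\ell\le t_k$. For (b), where $\ell=t_k\le2^k$, the probability is at most $P(M(2^k)\ge Km_k)\le2^{1-K/2}$, and we choose $K\ge1$ so large that this is at most $p_0/8$. For (c) choose $J_1>J$ with $2^{1-2^{\beta J_1}/16}\le p_0/8$ and let $k\ge J_1$. Then $\ell_k<2^{k-J}\le t_k$, and by \eqref{eq:record} with $j=J_1$ and $\lambda=\frac18$ the probability is at most $p_0/8$.
\end{proof}

We fix these constants and put $u_k=t_k-\ell_k$; then $0<u_k<t_k\le2^k$.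

\section{Avoiding the distant past}\label{sec:avoid}

Next we need the future $S[t_k,\infty)$ to avoid $S[0,u_k]$. The gap $\ell_k=t_k-u_k$ is a fixed fraction of $2^k$; it gives the future room to escape. The event in Lemma~\ref{lem:time}(a) concerns the past, and all we know is that its probability is at least $p_0$. We therefore cannot choose a convenient past, and need a lower bound for the conditional avoidance probability that holds for all pasts outside a set of small probability. The escape route is a straight line through $S_{t_k}$. In dimension $d\ge3$ Brownian motion does not return to such a line, so the rescaled distant past stays away from it.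

\begin{lemma}\label{lem:avoid}
Let $U,Y$ be independent SRWs on $\mathbb Z^d$ from $0$, let $a\ge2$ be an integer, and
\[
Q_\ell=P\big(Y[0,\infty)\cap U[\ell,a\ell]=\emptyset\mid U\big).
\]
For every $\varepsilon\in(0,1)$ there are $c_1>0$ and $\ell_0$, depending only on $d$, $a$ and $\varepsilon$, such that $P(Q_\ell\ge c_1)\ge1-\varepsilon$ for all $\ell\ge\ell_0$.
\end{lemma}

\begin{proof}
Let $W$ be Brownian motion from $0$ with covariance $\frac td\,\mathrm{Id}$, the scaling limit of SRW, and let $\Lambda=\mathbb Re_1$.

\emph{The past stays away from $\Lambda$.} The projection of $W$ to $e_1^\perp$ is a multiple of Brownian motion in dimension $d-1\ge2$, which a.s.\ does not visit the origin at positive times. So a.s.\ the compact set $W[1,a]$ is disjoint from the closed set $\Lambda$ and lies at positive distance from it. Hence there are $0<\delta<R$ with $P(W\in O)>1-\varepsilon$, where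
\[
O=\big\{w\in C([0,a];\mathbb R^d):\ \mathrm{dist}(w[1,a],\Lambda)>2\delta,\ \max_{[0,a]}|w|<R\big\}.
\]
The set $O$ is open in the uniform topology. By Donsker's theorem the linear interpolations of $t\mapsto U_{\ell t}/\sqrt\ell$ converge weakly to $W$ in $C([0,a];\mathbb R^d)$. So, by the portmanteau theorem, for large $\ell$ the event
\[
E=\Big\{\mathrm{dist}\big(U[\ell,a\ell],\Lambda\big)>2\delta\sqrt\ell,\ \max_{j\le a\ell}|U_j|<R\sqrt\ell\Big\}
\]
has probability at least $1-\varepsilon$.

\emph{The future follows $\Lambda$ and escapes.} The set $\{w\in C([0,1];\mathbb R^d):\max_{t\le1}|w(t)-4Rte_1|<\delta\}$ is open and, by the support theorem, has positive probability under the law of $W$. Again by Donsker's theorem and the portmanteau theorem there is $c'>0$ such that for large $\ell$ the event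
\[
E'=\Big\{\max_{j\le\ell}\big|Y_j-4R\tfrac{j}{\sqrt\ell}e_1\big|<\delta\sqrt\ell\Big\}
\]
has probability at least $c'$. On $E'$ all of $Y[0,\ell]$ is within distance $\delta\sqrt\ell$ of $\Lambda$, and $|Y_\ell|\ge(4R-\delta)\sqrt\ell\ge3R\sqrt\ell$. Since $G$ is nonnegative and superharmonic, $(G(Y_n))_{n\ge\ell}$ is a nonnegative supermartingale. On $E'$, the conditional probability given $Y_0,\dots,Y_\ell$ that $Y$ hits $\{|z|\le R\sqrt\ell\}$ after time $\ell$ is therefore at most
\[
\frac{G(Y_\ell)}{\min_{|z|\le R\sqrt\ell}G(z)}\le\frac{\sup_{|y|\ge3R\sqrt\ell}G(y)}{\min_{|z|\le R\sqrt\ell}G(z)}\le3^{2-d}+o(1)\le\tfrac12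
\]
for large $\ell$, by $G(x)\sim \kappa_d|x|^{2-d}$ and $G>0$.

On $E$ the set $U[\ell,a\ell]$ lies in $\{|z|<R\sqrt\ell\}$ at distance more than $2\delta\sqrt\ell$ from $\Lambda$. It is avoided by $Y[0,\ell]$ on $E'$, and then by $Y[\ell,\infty)$ with conditional probability at least $\frac12$. As $E'$ is independent of $U$, $Q_\ell\ge c_1:=c'/2$ on $E$.
\end{proof}

\begin{lemma}\label{lem:Fk}
For a large record scale $k$, let $F_k$ be the event that
\begin{enumerate}
\item[(i)] $\rho(0,t_k)\ge\frac12m_k$;
\item[(ii)] $\rho(s,t_k)\le Km_k$ for $0\le s\le t_k$;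
\item[(iii)] $\rho(s,t_k)\le\frac18m_k$ for $u_k\le s\le t_k$;
\item[(iv)] $S[t_k,\infty)\cap S[0,u_k]=\emptyset$.
\end{enumerate}
There is $c_3=c_3(d)>0$ with $P(F_k)\ge c_3$ for all sufficiently large record scales $k$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:avoid} with $\ell=\ell_k$, $a=2^{J_1}$, $\varepsilon=p_0/4$, $Y_j=S_{t_k+j}-S_{t_k}$, and $U_j=S_{t_k-j}-S_{t_k}$ for $j\le t_k$, extended beyond $t_k$ by independent steps. Since $t_k\le2^k=a\ell_k$,
\[
S[0,u_k]=S_{t_k}+U[\ell_k,t_k]\subset S_{t_k}+U[\ell_k,a\ell_k],
\]
so for large record scales $k$, with probability at least $1-p_0/4$,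
\begin{equation}\label{eq:avoid}
P\big(S[t_k,\infty)\cap S[0,u_k]=\emptyset\mid S_0,\dots,S_{t_k}\big)\ge c_1.
\end{equation}
By Lemma~\ref{lem:time}, (i) has probability at least $p_0$, and (ii) or (iii) fails with probability at most $p_0/4$. So (i), (ii), (iii) and \eqref{eq:avoid} hold together with probability at least $p_0/2$. As (i)--(iii) and the validity of \eqref{eq:avoid} depend only on $S_0,\dots,S_{t_k}$, we get $P(F_k)\ge\frac12c_1p_0=:c_3$. The constants $p_0,J_1$, and hence $c_1$, depend only on $d$.
\end{proof}

\section{The finite sets, and proof of Theorem~\ref{thm:main}}\label{sec:sets}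

\subsection{From the event to the set}

On $F_k$ the set $S[0,t_k]\setminus S[t_k,\infty)$ satisfies the resistance bounds that the criterion needs at scale $k$; see Figure~\ref{fig:B}. To get probability one later, we prove this with an arbitrary initial segment $S[0,r]$ put in front of the walk. The case $r=0$ already contains the main point; then conditions (v) and (vi) below hold automatically, the first by (iv) and the second because $T_0=0$.

For $r\ge0$ let $F^{(r)}_k$ be the event $F_k$ for the walk $(S_{r+j}-S_r)_{j\ge0}$. Let
\[
T_r=\max\big\{\min\{j\ge0:S_{r+j}=y\}:\ y\in S[0,r]\cap S[r,\infty)\big\}<\infty.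
\]
By time $r+T_r$ the walk, watched from time $r$ on, has visited every vertex of $S[0,r]$ that it will ever visit.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (6,0);
\draw[line width=2.2pt] (6,0) -- (8,0);
\fill (0,0) circle (2pt) node[below=3pt] {$S_0$};
\fill (6,0) circle (2pt) node[below=3pt] {$S_u$};
\fill (8,0) circle (2pt) node[below right] {$S_t$};
\draw[dashed,->] (8,0) .. controls (8.8,1.2) and (7.4,1.2) .. (7.3,0)
 .. controls (7.2,-0.9) and (6.6,-0.9) .. (6.6,0)
 .. controls (6.6,1.3) and (8,1.8) .. (9.8,1.2);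
\node at (3,0.3) {past $S[0,u]$};
\node at (9.9,0.85) {future $S[t,\infty)$};
\end{tikzpicture}
\caption{The event $F_k$, with $t=t_k$ and $u=u_k$. The path $S[0,t]$ (solid) is drawn as a line although it has many self-intersections. The future (dashed) may meet the recent part $S[u,t]$ (thick), whose vertices have resistance to $S_t$ at most a quarter of that between $S_0$ and $S_t$, but it avoids $S[0,u]$. The set $B$ consists of the vertices of the solid path that the dashed path does not visit.}
\label{fig:B}
\end{figure}

\begin{lemma}\label{lem:set}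
Let $r\ge0$, and let $k$ be a record scale, large enough for $t_k$ to be defined, with $2^k\ge r$ and $Km_k\ge r$. Suppose that $F^{(r)}_k$ occurs and that
\begin{enumerate}
\item[(v)] $S[r+t_k,\infty)\cap S[0,r]=\emptyset$;
\item[(vi)] $T_r\le\frac18m_k$.
\end{enumerate}
Then the set $B=S[0,r+t_k]\setminus S[r+t_k,\infty)$ satisfies $0\in B\subset S[0,2^{k+1}]$ and
\[
R_B(0)\ge\tfrac18m_k,\qquad\max_{x\in B}R_B(x)\le2Km_k.
\]
\end{lemma}

\begin{proof}
Conditions (i)--(iv) are used below for the shifted walk $(S_{r+j}-S_r)_{j\ge0}$. As $V(\mathcal G)=S[0,r+t_k]\cup S[r+t_k,\infty)$, we have $B^c=S[r+t_k,\infty)$. By (v), $0\in S[0,r]\subset B$; and $B\subset S[0,r+2^k]\subset S[0,2^{k+1}]$.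

\emph{Upper bound.} Let $x=S_s\in B$ with $s\le r+t_k$, and note that $S_{r+t_k}\in B^c$. If $s\ge r$, then \eqref{eq:RB} and (ii) give $R_B(x)\le\rho(s,r+t_k)\le Km_k$. If $s<r$, going first from $S_s$ to $S_r$ costs at most $r$, so $R_B(x)\le r+\rho(r,r+t_k)\le r+Km_k\le2Km_k$.

\emph{Lower bound.} Let $H=\mathcal G[r,r+t_k]$, $o=S_r$, $z=S_{r+t_k}$ and $\rho=R^H(o,z)=\rho(r,r+t_k)$. By (i), $\rho\ge\frac12m_k>0$, so $o\ne z$. Let $h$ be the potential of the unit current in $H$ from $o$ to $z$ with $h(z)=0$. By Lemma~\ref{lem:pot} it has energy $\rho$. We want to turn $h$ into a function on $\mathcal G$ that vanishes on all of $B^c$ and is constant on $S[0,r]$, without increasing its energy. This works because $h$ is small where the future can meet $H$ and large where $S[0,r]$ can meet $H$: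
\begin{itemize}
\item[($\alpha$)] If $y=S_{r+s}$ with $u_k\le s\le t_k$, then Lemma~\ref{lem:pot}, Rayleigh monotonicity and (iii) give
\[
h(y)\le R^H(y,z)\le\rho(r+s,r+t_k)\le\tfrac18m_k\le\tfrac14\rho.
\]
\item[($\beta$)] If $y\in S[0,r]\cap V(H)$, then the first $j\ge0$ with $S_{r+j}=y$ satisfies $j\le T_r$ by definition of $T_r$, and $j\le t_k$ since $y\in V(H)$. The path $S_r,\dots,S_{r+j}$ lies in $H$, so $R^H(y,o)\le j\le T_r\le\frac18m_k\le\frac14\rho$ by (vi), and $h(y)\ge\frac34\rho$ by Lemma~\ref{lem:pot}.
\end{itemize}
Accordingly we cut off $h$ at the levels $\frac14\rho$ and $\frac34\rho$. Define $f$ on $V(\mathcal G)$ by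
\[
f=\min\big\{(h-\tfrac\rho4)^+,\tfrac\rho2\big\}\ \text{on }V(H),\qquad f=\tfrac\rho2\ \text{on }S[0,r]\setminus V(H),\qquad f=0\ \text{elsewhere}.
\]
By ($\beta$), $f=\frac\rho2$ on all of $S[0,r]$; in particular $f(0)=\frac\rho2$.

\emph{$f$ vanishes on $B^c=S[r+t_k,\infty)$.} By (v) and (iv), $B^c$ is disjoint from $S[0,r]$ and from $S[r,r+u_k]$. So each of its points is either outside $S[0,r+t_k]$, where $f=0$ by definition, or in $S[r+u_k,r+t_k]$, where $f=0$ by ($\alpha$).

\emph{Energy.} Every edge of $\mathcal G$ is of at least one of three kinds. If it is traversed during $[0,r]$, both endpoints are in $S[0,r]$ and $f$ has zero increment. If it is traversed after time $r+t_k$, both endpoints are in $B^c$ and the increment is again zero. Otherwise it is an edge of $H$, where the increment of $f$ is at most that of $h$ in absolute value. Hence the energy of $f$ on $\mathcal G$ is at most $\mathcal E_H(h)=\rho$. Since $f=0$ on $B^c$, this is also its energy on the graph with $B^c$ shorted, and the Dirichlet principle \eqref{eq:dirichlet}, applied to $f/f(0)$, gives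
\[
\frac1{R_B(0)}\le\frac{\rho}{(\rho/2)^2}=\frac4\rho,\qquad\text{so}\qquad R_B(0)\ge\frac\rho4\ge\frac18m_k.\qedhere
\]
\end{proof}

\subsection{Probability one}

Let $\Theta$ be the event that for infinitely many record scales $k$ there is a finite set $B$ with $0\in B\subset S[0,2^{k+1}]$ and
\begin{equation}\label{eq:theta}
R_B(0)\ge\tfrac18m_k,\qquad\max_{x\in B}R_B(x)\le2Km_k.
\end{equation}
This is measurable: for a fixed finite $B\subset\mathbb Z^d$ with $B\subset V(\mathcal G)$, $R_B(x)$ is a function of which of the finitely many lattice edges touching $B$ belong to $\mathcal G$, and there are countably many pairs $(k,B)$.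

\begin{lemma}\label{lem:theta}
$P(\Theta)=1$.
\end{lemma}

\begin{proof}
Fix $r\ge0$, let $\mathcal F_r=\sigma(S_0,\dots,S_r)$, and let $E_k$ be the event that $F^{(r)}_k$, (v) and (vi) of Lemma~\ref{lem:set} hold. By that lemma, $\Theta$ contains the event that $E_k$ occurs for infinitely many record scales $k$. The event $F^{(r)}_k$ is independent of $\mathcal F_r$ and has the probability of $F_k$. By the conditional reverse Fatou lemma and Lemma~\ref{lem:Fk}, with the limsup taken over record scales,
\begin{align*}
P(\Theta\mid\mathcal F_r)&\ge\limsup_kP(E_k\mid\mathcal F_r)\\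
&\ge\limsup_k\Big[P(F_k)-P\big(S[r+t_k,\infty)\cap S[0,r]\ne\emptyset\mid\mathcal F_r\big)-P\big(T_r>\tfrac18m_k\mid\mathcal F_r\big)\Big]\ge c_3
\end{align*}
almost surely. Indeed, the first subtracted term tends to $0$ by transience, as $t_k\ge2^{k-J}\to\infty$, and the second because $T_r<\infty$ and $m_k\to\infty$. The bound $c_3$ does not depend on $r$. By L\'evy's $0$--$1$ law, $1_\Theta=\lim_rP(\Theta\mid\mathcal F_r)\ge c_3$ a.s., so $P(\Theta)=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Almost surely $\mathcal G$ is infinite and $\Theta$ occurs. Take sets $B$ as in \eqref{eq:theta}, one for each of infinitely many record scales $k$. By Lemma~\ref{lem:growth}, $R_B(0)\ge\frac18m_k\ge c2^{k/6}\to\infty$ along this sequence, and $\max_{x\in B}R_B(x)\le2Km_k\le16K\,R_B(0)$. So Lemma~\ref{lem:crit} applies with $K'=16K$. It gives (1), and, for all large $k$ in the sequence, at least $\frac18R_B(0)\ge c2^{k/6}$ collisions before either walk leaves $B$, with probability at least $1/(512\Delta K)$. As $K$ depends only on $d$, this is (2).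
\end{proof}

\begin{remark}\label{rem:rec}
On $\Theta$ the graph $\mathcal G$ is recurrent: the probability that a walk from $0$ never returns to $0$ is at most the probability that it leaves $B$ before returning, which is $1/(\deg(0)R_B(0))$ and tends to $0$ along the sets above.
\end{remark}

\section{Complements: proof of Theorem~\ref{thm:comp}}\label{sec:comp}

\paragraph{(a) All dimensions.} For $d\ge3$ this is Theorem~\ref{thm:main}. Let $d\le2$. Then every vertex is visited infinitely often, and at each visit each incident edge is traversed next with probability $1/(2d)$, so $\mathcal G=\mathbb Z^d$ a.s. By symmetry of the steps, $X^1_n-X^2_n$ has the law of an SRW on $\mathbb Z^d$ started from $x-y$ and observed at even times. That SRW is recurrent and, since $x-y$ is even, visits $0$ only at even times. So $X^1_n-X^2_n=0$ infinitely often a.s.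

\paragraph{(b) Continuous time.} Work on $\Theta$ with sets $B$ as in the proof of Theorem~\ref{thm:main} and $K'=16K$. Let $Z$ be the time that the two walks spend together before either leaves $B$, and let $p^B_t$ be the killed heat kernel. Since the holding times have mean $1$, $\int_0^\infty p^B_t(x,y)\,dt=g_B(x,y)$; and $\deg(x)p^B_t(x,y)=\deg(y)p^B_t(y,x)$. As in \eqref{eq:first},
\[
E_{x,y}Z=\int_0^\infty\sum_zp^B_t(x,z)p^B_t(z,y)\frac{\deg(z)}{\deg(y)}\,dt\ge\frac1{\deg(y)}\int_0^\infty p^B_{2t}(x,y)\,dt=\frac{g_B(x,y)}{2\deg(y)} ,
\]
now for $x,y\in B$ of any parity. As in the proof of Lemma~\ref{lem:crit}, where parity played no role in this step, $g_B(x,y)/\deg(y)=P_x(\tau_y<\tau_{B^c})R_B(y)\ge\frac14R_B(0)$ for large $k$, so $E_{x,y}Z\ge\frac18R_B(0)$. For $v\in B$, $\deg(z)\le\Delta$ gives $E_{v,v}Z\le\frac\Delta2R_B(v)\le\frac\Delta2K'R_B(0)$. By the Markov property,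
\[
E_{x,y}Z^2\le2E_{x,y}Z\max_{v\in B}E_{v,v}Z\le\Delta K'R_B(0)\,E_{x,y}Z,
\]
and the Paley--Zygmund inequality yields
\[
P_{x,y}\big(Z\ge\tfrac1{16}R_B(0)\big)\ge\frac{E_{x,y}Z}{4\Delta K'R_B(0)}\ge\frac1{32\Delta K'} .
\]
Since $R_B(0)\to\infty$ along the sequence, for all $x,y$ the common time is infinite with probability at least $1/(32\Delta K')$. L\'evy's $0$--$1$ law along integer times, as at the end of the proof of Lemma~\ref{lem:crit}, gives probability $1$.

\paragraph{(c) Two-sided trace: recurrence.} For an edge $e$ of $\mathbb Z^d$ at distance $|e|$ from $0$, $P(e\in\bar{\mathcal G})\le C(1+|e|)^{2-d}$, because one of the two one-sided walks must visit an endpoint of $e$. For $r\ge2$ let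
\[
\varphi_r(x)=1\ (|x|\le r),\qquad\varphi_r(x)=2-\frac{\log|x|}{\log r}\ (r\le|x|\le r^2),\qquad\varphi_r(x)=0\ (|x|\ge r^2).
\]
An edge on which $\varphi_r$ has nonzero increment has both endpoints in $\{r-1\le|x|\le r^2+1\}$, and the increment at such an edge with endpoint $x$ is at most $C/(|x|\log r)$ in absolute value. So the expected energy of $\varphi_r$ on $\bar{\mathcal G}$ is at most
\[
C\sum_{r-1\le|x|\le r^2+1}|x|^{2-d}\,(|x|\log r)^{-2}=\frac{C}{(\log r)^2}\sum_{r-1\le|x|\le r^2+1}|x|^{-d}\le\frac{C}{\log r}\longrightarrow0 .
\]
By Fatou's lemma, along integers $r\to\infty$ the energy has lower limit $0$ a.s. As $\varphi_r$ has finite support and $\varphi_r(0)=1$, the effective conductance from $0$ to infinity in $\bar{\mathcal G}$ vanishes a.s.; so the connected graph $\bar{\mathcal G}$ is recurrent.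

\paragraph{(c) Two-sided trace: collisions.} We use the mass-transport argument of Hutchcroft and Peres. Stationarity under time shifts replaces the sets $B$, and recurrence is the only other input. Let $p_n$ be the transition probabilities on $\bar{\mathcal G}$ and $L(v)=\#\{n\in\mathbb Z:S_n=v\}$, which lies in $[1,\infty)$ for $v\in V(\bar{\mathcal G})$ by transience of $S$. Let $q(v)$ be the quenched probability that two walks from $(v,v)$ do not collide at any time $n\ge1$, and $\Gamma(u,v)=\sum_{n\ge0}p_n(u,v)^2$; we set $\infty\cdot0=0$. Decomposing according to the time and place of the last collision, we see that $\sum_v\Gamma(u,v)q(v)$ is the probability that walks from $(u,u)$ have a last collision, so it is at most $1$. Each vertex $v$ is $S_n$ for exactly $L(v)$ indices $n$; hence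
\[
\sum_{n\in\mathbb Z}\frac{\Gamma(S_0,S_n)q(S_n)}{L(S_n)}=\sum_v\Gamma(S_0,v)q(v)\le1 .
\]
Divide by $L(S_0)\ge1$ and take expectations. The $n$-th term is a function of the increments of $S$ only. Since $(S_{j-n}-S_{-n})_{j\in\mathbb Z}$ has the law of $(S_j)_{j\in\mathbb Z}$, this term has the same mean as the one with $S_0,S_n$ replaced by $S_{-n},S_0$. Renaming $-n$ as $n$,
\[
1\ge E\sum_{n\in\mathbb Z}\frac{\Gamma(S_0,S_n)q(S_n)}{L(S_0)L(S_n)}=E\sum_{n\in\mathbb Z}\frac{\Gamma(S_n,S_0)q(S_0)}{L(S_n)L(S_0)}=E\Big[\frac{q(S_0)}{L(S_0)}\sum_v\Gamma(v,S_0)\Big].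
\]
By reversibility, $p_n(v,x)=p_n(x,v)\deg(x)/\deg(v)\ge\Delta^{-1}p_n(x,v)$, so
\[
\sum_v\Gamma(v,x)\ge\Delta^{-1}\sum_n\sum_vp_n(x,v)p_n(v,x)=\Delta^{-1}\sum_np_{2n}(x,x)=\infty
\]
by recurrence. As $L(S_0)<\infty$, this forces $q(S_0)=0$ a.s. By stationarity $q(S_n)=0$ a.s.\ for every $n$, that is, $q\equiv0$ on $V(\bar{\mathcal G})$ a.s. So walks from $(v,v)$ a.s.\ collide again after each collision, hence infinitely often. Finally let $x,y$ have the same parity. For any even $n\ge d_{\bar{\mathcal G}}(x,y)$, walks from $(x,x)$ are at $(x,y)$ at time $n$ with positive probability. By the Markov property, walks from $(x,y)$ collide infinitely often a.s.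

\paragraph{(d) Number of walks.} For $k=2$ this is Theorem~\ref{thm:main}, and for $k=3$ it is \eqref{eq:known}. For $k>3$, a simultaneous collision of all $k$ walks is in particular one of the first three. \qed

\begin{thebibliography}{9}
\bibitem{CSW} David A. Croydon, Daisuke Shiraishi, Satomi Watanabe, \emph{Collision properties of the four-dimensional random walk trace}, arXiv:2605.30755 (2026).
\end{thebibliography}
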